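# A vector seen only through finite quotients, and universal negative extensions

## 1. The functional $\xi$ and its finite shadows

Let $k=\mathbb Z/2$ and let $V=k^{(\mathbb N)}$ be the $k$-vector space with basis $(e_i)_{i\in\mathbb N}$. Its dual is $V^*=\mathrm{Hom}(V,k)=k^{\mathbb N}$, where $h\in V^*$ corresponds to the sequence $(h(e_i))_i$. Each $v\in V$ gives a functional $\mathrm{ev}_v\colon h\mapsto h(v)$ on $V^*$. Since $V$ has infinite dimension, there are others. Fix once and for all a $k$-linear map
$$\xi\colon V^*\to k\qquad\text{which is not of the form }\mathrm{ev}_v,\ v\in V .$$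
For instance, take a nonzero functional on $k^{\mathbb N}$ that vanishes on the proper subspace $k^{(\mathbb N)}$. If such a $\xi$ were $\mathrm{ev}_v$, then evaluating on the coordinate functionals (which lie in $k^{(\mathbb N)}$) would give $v=0$ and $\xi=0$.

Although $\xi$ is not a vector of $V$, it is one modulo every subspace of finite codimension. If $U\subset V$ has finite codimension, then $(V/U)^*\subset V^*$ is the space of functionals vanishing on $U$. It is finite dimensional, so $\xi|_{(V/U)^*}$ is evaluation at a unique $v_U\in V/U$: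
$$h(v_U)=\xi(h)\qquad\text{for all }h\in V^*\text{ with }h|_U=0. \tag{1}$$
If $U'\subset U$, then $v_{U'}\mapsto v_U$ under $V/U'\to V/U$, by uniqueness. I call $v_U$ the shadow of $\xi$ in $V/U$.

A small example. Let $\xi$ vanish on $k^{(\mathbb N)}$ and let $U_n$ be the span of the $e_i$ with $i\ge n$. Functionals vanishing on $U_n$ have only finitely many nonzero coordinates, so $v_{U_n}=0$ for every $n$. But if $\xi(h)=1$, then $v_{\ker h}$ is the nonzero element of $V/\ker h\cong k$. So the family of shadows is nonzero, although the coordinates do not see it.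

**Lemma 1 (evaluation at $\xi$).** Let $g\colon V\to E$ be a homomorphism to a finitely generated abelian group. Then $\ker g$ has finite codimension. For $U\subset\ker g$ of finite codimension in $V$ and $v\in V$ representing $v_U$, the element $g(\xi):=g(v)\in E$ depends only on $g$. Moreover:

1. for finitely many such maps $g_1,\dots,g_r$ (with possibly different targets) there is one $v\in V$ with $g_s(\xi)=g_s(v)$ for all $s$;
2. $(g+g')(\xi)=g(\xi)+g'(\xi)$ for $g,g'\colon V\to E$, and $(tg)(\xi)=t(g(\xi))$ for a homomorphism $t\colon E\to E'$ of finitely generated abelian groups;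
3. $h(\xi)=\xi(h)$ for $h\in V^*$.

*Proof.* The image $g(V)$ is killed by $2$ and is finitely generated, hence finite, so $\ker g$ has finite codimension. If $U\subset\ker g$ and $v$ represents $v_U$, then $v$ also represents $v_{\ker g}$, and $g(v)$ depends only on the class of $v$ in $V/\ker g$. For (1), take $U=\bigcap_s\ker g_s$ and $v$ representing $v_U$. For (2), apply (1) to $g,g',g+g'$, respectively to $g,tg$. For (3), use (1) of the text, that is, the defining property of $v_U$, with $U=\ker h$. $\square$

So every homomorphism from $V$ to a finitely generated group "can be evaluated at $\xi$", additively and naturally. The opposite phenomenon occurs if we try to lift $\xi$ from $k$ to $\mathbb Z$.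

**Theorem (Specker, Portugal. Math. 9 (1950)).** Every additive $\lambda\colon\mathbb Z^{\mathbb N}\to\mathbb Z$ is a finite integral combination of coordinate projections.

*Proof.* Let $\epsilon_i$ be the unit vectors.

*Only finitely many $\lambda(\epsilon_i)$ are nonzero.* Otherwise restrict to the coordinates where $\lambda(\epsilon_i)\ne0$; so assume that all are nonzero, with $i=1,2,\dots$. Put $d_1=1$ and $d_{i+1}=2d_i|\lambda(\epsilon_i)|$, so $d_i\mid d_{i+1}$. There are uncountably many sequences $(s_id_i)_i$ with $s_i\in\{0,1\}$, so two of them have the same image. Their difference $x$ has a first nonzero entry $\pm d_m$, and all later entries are divisible by $d_{m+1}$. From $\lambda(x)=0$ we get $d_{m+1}\mid d_m\lambda(\epsilon_m)$. But $d_m\lambda(\epsilon_m)\ne0$ and $d_{m+1}=2|d_m\lambda(\epsilon_m)|$, a contradiction.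

*If all $\lambda(\epsilon_i)$ vanish, then $\lambda=0$.* Given $x=(x_i)$, write $x_i=2^ia_i+3^ib_i$ with $a_i,b_i\in\mathbb Z$. For every $n$, the sequence $(2^ia_i)_i$ differs by finitely many entries, on which $\lambda$ vanishes, from one divisible by $2^n$. So $\lambda((2^ia_i)_i)$ is divisible by every $2^n$ and is $0$. Likewise $\lambda((3^ib_i)_i)=0$, so $\lambda(x)=0$.

Subtracting $\sum_i\lambda(\epsilon_i)\,\mathrm{pr}_i$, a finite sum by the first part, reduces to the second. $\square$

For $f\in\mathbb Z^{\mathbb N}$ let $\bar f\in k^{\mathbb N}=V^*$ be its reduction modulo $2$, and let $q\colon\mathbb Z\to k$ be the projection.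

**Lemma 2 ($\xi$ does not lift).** If $\lambda\colon\mathbb Z^{\mathbb N}\to\mathbb Z$ is additive, there is $v_0\in V$ with $q\lambda(f)=\bar f(v_0)$ for all $f$. Hence no additive $\lambda$ satisfies $q\lambda(f)=\xi(\bar f)$ for all $f$.

*Proof.* By Specker $\lambda(f)=\sum_{i\le r}n_if_i$; put $v_0=\sum_{i\le r} n_ie_i$. If also $q\lambda(f)=\xi(\bar f)$ for all $f$, then $\xi=\mathrm{ev}_{v_0}$, since $f\mapsto\bar f$ is onto $V^*$. This is excluded. $\square$

These two facts drive everything below. They will refute a conjecture about extending long exact sequences to the left. An extriangulated category $\mathscr C$ has groups $\mathbb E^n(X,Y)$ for $n\ge0$ and long exact sequences that begin with $\mathscr C(X,Y)=\mathbb E^0(X,Y)$. Since $A\to B$ in a triangle need not be a monomorphism, these sequences want to continue to the left. The question is whether this can be done in a best possible way, and whether the result can be computed by natural transformations. We shall build a category in which natural transformations can be evaluated at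 $\xi$ (Lemma 1), while exactness to the left forces lifts of the kind that Lemma 2 forbids.

## 2. Positive extensions, negative extensions, bivariant $\delta$-functors

An extriangulated category $(\mathscr C,\mathbb E,\mathfrak s)$ consists of an additive category $\mathscr C$, a biadditive functor $\mathbb E\colon\mathscr C^{\mathrm{op}}\times\mathscr C\to\mathrm{Ab}$, and a realization $\mathfrak s$, which attaches to each $\delta\in\mathbb E(C,A)$ a class of sequences $A\xrightarrow xB\xrightarrow yC$, up to isomorphisms of $B$ compatible with $x$ and $y$; these data satisfy the axioms of Nakaoka and Palu. One writes $A\xrightarrow xB\xrightarrow yC\overset\delta\dashrightarrow$ and calls this an $\mathfrak s$-triangle. Examples are exact categories ($\mathbb E=\mathrm{Ext}^1$, $\mathfrak s$-triangles are short exact sequences) and triangulated categories $T$ ($\mathbb E(C,A)=T(C,A[1])$, $\mathfrak s$-triangles are the triangles). We shall use a third class: a full subcategory $\mathscr C$ of a triangulated category $T$, closed under extensions,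 with $\mathbb E(C,A)=T(C,A[1])$ and with the triangles of $T$ whose terms lie in $\mathscr C$ as $\mathfrak s$-triangles (Nakaoka–Palu, Cah. Topol. Géom. Différ. 2019, Rem. 2.18).

For $a\in\mathscr C(A,A')$, $c\in\mathscr C(C',C)$, $\delta\in\mathbb E(C,A)$ write $a_*\delta=\mathbb E(C,a)(\delta)$ and $c^*\delta=\mathbb E(c,A)(\delta)$. An object $P$ is projective if $\mathbb E(P,-)=0$; an object $I$ is injective if $\mathbb E(-,I)=0$. Enough projectives means that each $Y$ sits in an $\mathfrak s$-triangle $\Omega Y\to Q\to Y\dashrightarrow$ with $Q$ projective. Enough injectives is the dual condition. $\mathrm{Nat}$ denotes natural transformations; we assume that the classes of natural transformations below are sets, for example because $\mathscr C$ is skeletally small.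

**Definition (positive extensions).** Put $\mathbb E^0=\mathscr C(-,-)$, $\mathbb E^1=\mathbb E$, and for $n\ge2$ let $\mathbb E^n=\mathbb E\otimes_{\mathscr C}\cdots\otimes_{\mathscr C}\mathbb E$ ($n$ factors). So $\mathbb E^n(C,A)$ is the quotient of $\bigoplus_{X_1,\dots,X_{n-1}}\mathbb E(X_1,A)\otimes\mathbb E(X_2,X_1)\otimes\cdots\otimes\mathbb E(C,X_{n-1})$ by the relations $\cdots\otimes x^*\theta_i'\otimes\theta_{i+1}\otimes\cdots=\cdots\otimes\theta_i'\otimes x_*\theta_{i+1}\otimes\cdots$ for all $x\colon X_i\to X_i'$. For $\delta\in\mathbb E(C,A)$ the canonical connecting morphisms are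
$$\delta_\sharp\colon\mathbb E^n(-,C)\to\mathbb E^{n+1}(-,A),\ \theta\mapsto\delta\otimes\theta,\qquad \delta^\sharp\colon\mathbb E^n(A,-)\to\mathbb E^{n+1}(C,-),\ \theta\mapsto\theta\otimes\delta,$$
which for $n=0$ read $f\mapsto f^*\delta$ and $g\mapsto g_*\delta$.

For example, if $Q$ is projective, then $\mathbb E^n(Q,-)=0$ for $n\ge1$, because the last tensor factor lies in $\mathbb E(Q,X_{n-1})=0$. Dually, $\mathbb E^n(-,I)=0$ for $I$ injective.

**Definition (negative extensions).** For $n\ge0$ put
$$\mathbb E_{\mathrm I}^{-n}(X,Y)=\mathrm{Nat}(\mathbb E^n(Y,-),\mathscr C(X,-)),\qquad\mathbb E_{\mathrm{II}}^{-n}(X,Y)=\mathrm{Nat}(\mathbb E^n(-,X),\mathscr C(-,Y)).$$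
By Yoneda both are $\mathscr C(X,Y)$ for $n=0$. For $n\ge1$ and $\delta\in\mathbb E(C,A)$ each carries one connecting morphism: $\delta_\sharp\colon\mathbb E_{\mathrm I}^{-n}(X,C)\to\mathbb E_{\mathrm I}^{-n+1}(X,A)$, $\eta\mapsto\eta\circ\delta^\sharp$, and $\delta^\sharp\colon\mathbb E_{\mathrm{II}}^{-n}(A,Y)\to\mathbb E_{\mathrm{II}}^{-n+1}(C,Y)$, $\eta\mapsto\eta\circ\delta_\sharp$.

Concretely, a morphism $g\colon Y\to Y'$ sends $\zeta\in\mathbb E^{-1}_{\mathrm I}(X,Y)$ to $\zeta\circ g^*$, where $g^*\colon\mathbb E(Y',-)\to\mathbb E(Y,-)$. If $Y$ is projective, then $\mathbb E^{-n}_{\mathrm I}(X,Y)=0$ for $n\ge1$.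

**Definition (bivariant $\delta$-functor).** A bivariant $\delta$-functor $(F^\bullet,\delta_\sharp,\delta^\sharp)$ consists of additive bifunctors $F^n\colon\mathscr C^{\mathrm{op}}\times\mathscr C\to\mathrm{Ab}$ ($n\in\mathbb Z$) and, for all $\delta\in\mathbb E(C,A)$ and $n\in\mathbb Z$, natural transformations $\delta_\sharp\colon F^n(-,C)\to F^{n+1}(-,A)$ and $\delta^\sharp\colon F^n(A,-)\to F^{n+1}(C,-)$ such that:

(i) for $a\in\mathscr C(A,A')$ and $c\in\mathscr C(C',C)$,
$$(a_*\delta)_\sharp=F^{n+1}(-,a)\,\delta_\sharp,\quad(c^*\delta)_\sharp=\delta_\sharp\,F^n(-,c),\quad(a_*\delta)^\sharp=\delta^\sharp\,F^n(a,-),\quad(c^*\delta)^\sharp=F^{n+1}(c,-)\,\delta^\sharp;$$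

(ii) for every $\mathfrak s$-triangle $A\xrightarrow xB\xrightarrow yC\overset\delta\dashrightarrow$ and every $W$ the sequences
$$\cdots\to F^n(W,A)\to F^n(W,B)\to F^n(W,C)\xrightarrow{\delta_\sharp}F^{n+1}(W,A)\to\cdots$$
$$\cdots\to F^n(C,W)\to F^n(B,W)\to F^n(A,W)\xrightarrow{\delta^\sharp}F^{n+1}(C,W)\to\cdots$$
over all $n\in\mathbb Z$ are exact;

(iii) for $\delta\in\mathbb E(W,X)$, $\rho\in\mathbb E(Y,Z)$ one has $\delta^\sharp\rho_\sharp=\rho_\sharp\delta^\sharp\colon F^n(X,Y)\to F^{n+2}(W,Z)$, with no sign.

A morphism $\varphi\colon F^\bullet\to G^\bullet$ is a family of natural transformations $\varphi^n$ commuting with all $\delta_\sharp$ and all $\delta^\sharp$.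

I call a bivariant $\delta$-functor an *extension of $\mathbb E^{\ge0}$* if $F^n=\mathbb E^n$ with the canonical connecting morphisms $F^n\to F^{n+1}$ for all $n\ge0$. An extension $F$ is universal if every extension $G$ has a unique morphism $G\to F$ that is the identity in all degrees $n\ge0$.

**Lemma 3.** In a bivariant $\delta$-functor, $\delta\mapsto\delta_\sharp$ and $\delta\mapsto\delta^\sharp$ are additive. In particular they vanish for $\delta=0$.

*Proof.* The zero class is $0=z_*0$ with $z\colon A\to A$ the zero map, so $0_\sharp=F(-,z)0_\sharp=0$. For $\delta,\delta'\in\mathbb E(C,A)$, by (i) the matrix entries of $(\delta\oplus\delta')_\sharp$ with respect to $F^n(-,C\oplus C)=F^n(-,C)^2$ and $F^{n+1}(-,A\oplus A)=F^{n+1}(-,A)^2$ are $\delta_\sharp$, $\delta'_\sharp$ and $0_\sharp=0$. Since $\delta+\delta'=\nabla_*\Delta^*(\delta\oplus\delta')$, (i) gives $(\delta+\delta')_\sharp=F(-,\nabla)(\delta\oplus\delta')_\sharp F(-,\Delta)=\delta_\sharp+\delta'_\sharp$. The proof for $\delta^\sharp$ is the same. $\square$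

An extriangulated category is *topological* if it is equivalent to the homotopy category of an exact $\infty$-category (in the sense of Barwick) with its natural extriangulated structure.

**Conjecture** (Gorsky, Nakaoka and Palu, "Positive and negative extensions in extriangulated categories", arXiv:2103.12482, 2021). Let $(\mathscr C,\mathbb E,\mathfrak s)$ be a topological extriangulated category. Then it admits a universal extension $\mathbb E^\bullet$ of $\mathbb E^{\ge0}$. Moreover $\mathbb E^{-n}(I,-)\cong\mathbb E_{\mathrm I}^{-n}(I,-)$ and $\mathbb E^{-n}(-,P)\cong\mathbb E_{\mathrm{II}}^{-n}(-,P)$ for all $I$ injective, $P$ projective and $n>0$.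

The conjecture is false. We shall prove the following.

**Theorem A.** There is a skeletally small topological extriangulated category $\mathscr C$ with enough injectives (an extension-closed subcategory of the derived category of a ring), and an object $P\in\mathscr C$ that is both projective and injective, such that:

1. extensions of $\mathbb E^{\ge0}$ exist, but there is no universal one;
2. for every extension $F^\bullet$ of $\mathbb E^{\ge0}$, $F^{-1}(P,-)\not\cong\mathbb E_{\mathrm I}^{-1}(P,-)$ as functors.

**Theorem B.** There is a topological extriangulated category $\mathscr C_0$ with enough injectives, with an injective object $P$, that admits a universal extension $F^\bullet$ of $\mathbb E^{\ge0}$, but $F^{-1}(P,-)\not\cong\mathbb E_{\mathrm I}^{-1}(P,-)$.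

**Proposition C.** Let $\mathscr C$ be any extriangulated category with enough projectives, $F^\bullet$ an extension of $\mathbb E^{\ge0}$, $X\in\mathscr C$. Then $F^{-n}(X,-)\cong\mathbb E_{\mathrm I}^{-n}(X,-)$ for all $n\ge1$ if and only if $F^{-n}(X,Q)=0$ for all projective $Q$ and all $n\ge1$.

Part 1 of Theorem A refutes the first assertion of the conjecture, part 2 the "moreover" assertion. Theorem B shows that the latter can fail even when a universal extension exists.

## 3. Split categories and triangulated categories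

*The split case.* Let $\mathscr C$ be additive with $\mathbb E=0$, so that all $\mathfrak s$-triangles are split. By Lemma 3 all connecting maps of a bivariant $\delta$-functor vanish, and split triangles give exact sequences for any additive bifunctor. So an extension of $\mathbb E^{\ge0}$ is just a family of arbitrary additive bifunctors $F^{-n}$, $n\ge1$. Extensions are far from unique. The universal one is $F^{-n}=0$, the unique one to which every other maps in exactly one way. Also $\mathbb E_{\mathrm I}^{-n}=\mathbb E_{\mathrm{II}}^{-n}=0$ for $n\ge1$, so the conjecture holds here.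

*An ambient candidate.* Let $\mathscr C$ be an extension-closed full subcategory of a triangulated category $T$. There are maps
$$\mu^n\colon\mathbb E^n(X,Y)\to T(X,Y[n]),\qquad\delta_1\otimes\cdots\otimes\delta_n\mapsto\delta_1[n-1]\circ\cdots\circ\delta_{n-1}[1]\circ\delta_n .$$
The defining relations hold because composition is associative. Moreover $\mu(\delta\otimes\theta)=\delta[n]\mu(\theta)$ and $\mu(\theta\otimes\delta)=\mu(\theta)[1]\,\delta$ for $\theta$ of degree $n$. The maps $\mu^0,\mu^1$ are identities.

**Lemma 4.** If all $\mu^n$ ($n\ge0$) are bijective, then $G_1^n(X,Y):=T(X,Y[n])$ for $n\in\mathbb Z$, with $\delta_\sharp\theta=\delta[n]\circ\theta$ and $\delta^\sharp\theta=\theta[1]\circ\delta$ for $\theta$ of degree $n$, is (identifying via $\mu$) an extension of $\mathbb E^{\ge0}$.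

*Proof.* Property (i) is immediate. For (ii), apply $T(W,-)$ and $T(-,W)$ to a triangle and its rotations; signs in the rotations do not affect exactness. For (iii), both composites send $\theta$ to $\rho[n+1]\circ\theta[1]\circ\delta$. The formulas for $\mu$ say that the connecting maps in degrees $\ge0$ are the canonical ones. $\square$

*The triangulated case.* Let $\mathscr C=T$ be triangulated. Here $\mathbb E(-,Y)=T(-,Y[1])$ is representable, so $\mathbb E^n(X,Y)=\mathbb E(-,Y)\otimes_{\mathscr C}\mathbb E^{n-1}(X,-)=\mathbb E^{n-1}(X,Y[1])$, and by induction all $\mu^n$ are bijective. I claim that $G_1$ is universal. Let $\omega_Y\in\mathbb E(Y,Y[-1])=T(Y,Y)$ be the class of the identity, realized by $Y[-1]\to0\to Y$. For $G_1$, the map $\omega_{Y\sharp}$ is the identity of $T(X,Y[n])$. Hence a morphism $\varphi\colon G\to G_1$ that is the identity in degrees $\ge0$ must satisfy $\varphi^n_{X,Y}=\varphi^{n+1}_{X,Y[-1]}\circ\omega_{Y\sharp}$ for $n<0$, which determines it. Conversely, define $\varphi^n$ by this recursion.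

It is natural in $Y$ because $g^*\omega_{Y'}=g[-1]_*\omega_Y$ for $g\colon Y\to Y'$. It commutes with $\delta_\sharp$ for $\delta\in\mathbb E(C,A)$: writing $d\colon C\to A[1]$ for $\delta$, we have $\delta=d^*\omega_{A[1]}$, so for $n<0$ and $y\in G^n(X,C)$
$$\varphi^{n+1}(\delta_\sharp y)=\varphi^{n+1}\omega_{A[1]\sharp}G(X,d)y=\varphi^n(G(X,d)y)=d[n]\,\varphi^n(y)=\delta_\sharp\varphi^n(y).$$
It commutes with $\delta^\sharp$ by descending induction: this is clear from degrees $n\ge0$, and if it holds from degree $n+1$, then by (iii)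
$$\omega_\sharp\varphi^{n+1}\delta^\sharp y=\varphi^{n+2}\delta^\sharp\omega_\sharp y=\delta^\sharp\varphi^{n+1}\omega_\sharp y=\delta^\sharp\omega_\sharp\varphi^ny=\omega_\sharp\delta^\sharp\varphi^ny,$$
where $\omega_\sharp$ is injective. So $G_1$ is universal. An injective $I$ has $T(-,I[1])=0$, so $I=0$; dually for projectives. So the conjecture holds for triangulated categories.

These cases suggest two candidates for negative extensions: natural transformations, and negative degrees in an ambient triangulated category.

## 4. Dimension shifting along projectives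

The first thing to try for the "moreover" part is a comparison map $F^{-n}\to\mathbb E_{\mathrm I}^{-n}$ and an induction along $\Omega Y\to Q\to Y$. This is the content of Proposition C.

**Proof of Proposition C.**

**Step 1.** *The comparison map.* For $y\in F^{-n}(X,Y)$ and $\theta_1\otimes\cdots\otimes\theta_n\in\mathbb E^n(Y,Z)$ put
$$\kappa^n(y)(\theta_1\otimes\cdots\otimes\theta_n)=\theta_{1\sharp}\cdots\theta_{n\sharp}\,y\in F^0(X,Z)=\mathscr C(X,Z).$$
This is additive in each $\theta_i$ by Lemma 3. It respects the relations because $(x^*\theta'_i)_\sharp\,\theta_{i+1\,\sharp}=\theta'_{i\sharp}F(X,x)\,\theta_{i+1\,\sharp}=\theta'_{i\sharp}\,(x_*\theta_{i+1})_\sharp$. It is natural in $Z$ because $(z_*\theta_1)_\sharp=F(X,z)\theta_{1\sharp}$. So $\kappa^n(y)\in\mathbb E_{\mathrm I}^{-n}(X,Y)$. It is natural in $Y$ because $\theta_{n\sharp}F(X,g)=(g^*\theta_n)_\sharp$. For $n=0$ it is the Yoneda isomorphism.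

**Step 2.** *The condition is necessary.* If $F^{-n}(X,-)\cong\mathbb E_{\mathrm I}^{-n}(X,-)$ and $Q$ is projective, then $F^{-n}(X,Q)\cong\mathrm{Nat}(\mathbb E^n(Q,-),\mathscr C(X,-))=0$, since $\mathbb E^n(Q,-)=0$.

**Step 3.** *Shifting $\mathbb E_{\mathrm I}$.* Now assume $F^{-n}(X,Q)=0$ for all projective $Q$ and all $n\ge1$. Take $\Omega Y\to Q\to Y\overset\sigma\dashrightarrow$ with $Q$ projective. By (ii) in degrees $\ge0$ the sequence $\mathbb E^{n-1}(Q,-)\to\mathbb E^{n-1}(\Omega Y,-)\xrightarrow{\sigma^\sharp}\mathbb E^n(Y,-)\to\mathbb E^n(Q,-)=0$ is exact for $n\ge1$. So $\sigma^\sharp$ is bijective for $n\ge2$, and for $n=1$ it is a cokernel of $\mathscr C(Q,-)\to\mathscr C(\Omega Y,-)$. Hence the map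
$$\mathbb E_{\mathrm I}^{-n}(X,Y)\to\mathbb E_{\mathrm I}^{-n+1}(X,\Omega Y),\qquad\eta\mapsto\eta\circ\sigma^\sharp,$$
is bijective for $n\ge2$. For $n=1$ it is injective, and its image consists of the transformations $\mathscr C(\Omega Y,-)\to\mathscr C(X,-)$ that vanish after composition with $\mathscr C(Q,-)\to\mathscr C(\Omega Y,-)$. By Yoneda this image is $\ker(\mathscr C(X,\Omega Y)\to\mathscr C(X,Q))$.

**Step 4.** *Shifting $F$, and conclusion.* The sequence $F^{-n}(X,Q)\to F^{-n}(X,Y)\xrightarrow{\sigma_\sharp}F^{-n+1}(X,\Omega Y)\to F^{-n+1}(X,Q)$ is exact and $F^{-n}(X,Q)=0$. So $\sigma_\sharp$ is bijective for $n\ge2$, and for $n=1$ it is injective with image $\ker(\mathscr C(X,\Omega Y)\to\mathscr C(X,Q))$. By definition of $\kappa$ we have $\kappa^n(y)(\theta\otimes\sigma)=\kappa^{n-1}(\sigma_\sharp y)(\theta)$, that is, $\kappa^n(y)\circ\sigma^\sharp=\kappa^{n-1}(\sigma_\sharp y)$ (for $n=1$: $(g_*\sigma)_\sharp y=g\circ\sigma_\sharp y$). So induction on $n$, for all $Y$ at once, shows that every $\kappa^n$ is an isomorphism. $\blacksquare$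

Step 3 identifies $\mathbb E_{\mathrm I}^{-1}(X,Y)$ with $\ker(\mathscr C(X,\Omega Y)\to\mathscr C(X,Q))$ whenever $\sigma^\sharp$ is a cokernel. In an exact category with enough projectives this is so, and $\Omega Y\to Q$ is a monomorphism, so $\mathbb E_{\mathrm I}^{-1}=0$.

The argument uses projectives essentially, and the conjecture does not assume that there are enough. In the category of the next section there is an object $V[1]$ whose best approximation is a map $L[1]\to V[1]$ with $L$ a free abelian group, and $\mathbb E(L[1],\mathbb Z)=\mathrm{Hom}(L,\mathbb Z)\ne0$. The groups $F^{-1}(P,-)$ must be right exact along such a map. The groups $\mathbb E_{\mathrm I}^{-1}(P,-)$ need not be, and $\xi$ will show that they are not.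

## 5. The category $\mathscr C$

Theorem A and Theorem B use the same construction over two base rings. Let $k$ and $V=k^{(\mathbb N)}$ be as in Section 1.

* Case A: $\Lambda=\mathbb Z\oplus V$ is the commutative ring with $V\cdot V=0$, and $\mathcal V$ is the class of $\Lambda$-modules of cardinality $<\beth_\omega$.
* Case B: $\Lambda=\mathbb Z$, and $\mathcal V$ is the class of countable abelian groups.

In both cases $\mathcal W$ is the class of $\Lambda$-modules that are finitely generated as abelian groups. Both $\mathcal W\subset\mathcal V$ are closed under submodules, quotients and extensions. In case A, abelian groups without further structure are $\Lambda$-modules through $\Lambda\to\Lambda/V=\mathbb Z$ ("trivial modules"): so are $\mathbb Z$, $k$, $V$ and $L:=\mathbb Z^{(\mathbb N)}$. The ideal $V\subset\Lambda$ is this trivial module $V$, because $V\cdot V=0$.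

Every $M\in\mathcal V$ embeds in an injective $\Lambda$-module $J\in\mathcal V$. In case B take a countable divisible hull. In case A let $D\supset M$ be a divisible hull of the abelian group $M$ and take $J=\mathrm{Hom}_{\mathbb Z}(\Lambda,D)$, with $m\mapsto(\lambda\mapsto\lambda m)$. This is injective. If $M$ is infinite, its cardinality is at most $|D|^{\aleph_0}$, and if $|D|\le\beth_n$ with $n\geq 0$, then $|D|^{\aleph_0}\le2^{\beth_n}=\beth_{n+1}<\beth_\omega$; if $M$ is finite, then $|D|\le\aleph_0$ and the same bound applies.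

We want an object $P$ with $\mathscr C(P,W)=W$ for $W\in\mathcal W$ and no $\mathbb E$ to or from $P$. In $D(\Lambda)$ the object $\Lambda$ represents $H^0$, but it also receives extensions: $D(\Lambda)(\Lambda[1],\Lambda[1])=\Lambda\ne0$. To remove these, pass to arrows. Let $\mathcal A$ be the category of arrows $(M_1\to M_2)$ of $\Lambda$-modules; it is the module category of a ring of triangular $2\times2$ matrices over $\Lambda$. Put $T=D(\mathcal A)$ and
$$e_j(M_1\to M_2)=M_j,\qquad i(M)=(M\to0),\qquad d(M)=(M\xrightarrow{=}M).$$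
These functors are exact, and $d\dashv e_1\dashv i$, $e_2\dashv d$. Indeed, a map $d(M)\to(N_1\to N_2)$ is a map $M\to N_1$, a map $(M_1\to M_2)\to i(N)$ is a map $M_1\to N$, and a map $(M_1\to M_2)\to d(N)$ is a map $M_2\to N$. By exactness the adjunctions hold on derived categories. Since $e_1i=\mathrm{id}$, the functor $i\colon D(\Lambda)\to T$ is fully faithful. Put $P=d(\Lambda)$ and $H_j=H^{-j}$. For $X\in D(\Lambda)$,
$$T(P,iX[n])=H_{-n}(X),\qquad T(P,P[n])=H^n(\Lambda),\qquad T(iX,P[n])=D(\Lambda)(e_2iX,\Lambda[n])=0. \tag{2}$$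

Let $\mathscr C_q\subset D(\Lambda)$ be the full subcategory of those $X$ with $H_0(X)\in\mathcal W$, $H_1(X)\in\mathcal V$ and $H_j(X)=0$ for $j\ne0,1$. The long exact homology sequence shows that it is closed under extensions: for a triangle $Y\to B\to X\to Y[1]$, $H_1(B)$ is an extension of a submodule of $H_1(X)$ by $H_1(Y)$, and $H_0(B)$ is an extension of $H_0(X)$ by a quotient of $H_0(Y)$.

**Definition.** $\mathscr C$ is the full subcategory of $T$ on the objects $(m,X):=P^m\oplus iX$ with $m\ge0$, $X\in\mathscr C_q$.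

It is additive. It is skeletally small, since $X\in\mathscr C_q$ is determined up to isomorphism by $H_0(X)$, $H_1(X)$ and a class in $\mathrm{Ext}^2_\Lambda(H_0(X),H_1(X))$. For $C=(n,X)$ and $A=(m,Y)$, (2) gives
$$T(C,A[1])=T(iX,iY[1])=D(\Lambda)(X,Y[1]), \tag{3}$$
because $T(P,P[1])$, $T(P,iY[1])=H_{-1}(Y)$ and $T(iX,P[1])$ vanish. So $\delta\in T(C,A[1])$ is $i(\delta')$ for some $\delta'\colon X\to Y[1]$, and the triangle on $\delta$ is a direct sum of $P^m\to P^m\to0$, $0\to P^n\to P^n$ and the image under $i$ of a triangle $Y\to B'\to X\xrightarrow{\delta'}Y[1]$. Its middle term is $(m+n,B')$. Hence $\mathscr C$ is, up to isomorphism of objects, closed under extensions in $T$.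

**$\mathscr C$ is topological.** $T$ is the homotopy category of the stable $\infty$-category $\mathcal D(\mathcal A)$ (Lurie, *Higher Algebra*, §1.3.5). An extension-closed full subcategory of a stable $\infty$-category is exact in Barwick's sense (*On exact ∞-categories and the theorem of the heart*, Compositio 2015), as follows. The ingressive maps are those whose cofiber lies in the subcategory, the egressive maps those whose fiber does. The cofiber of a composite $gf$ is an extension of the cofiber of $g$ by that of $f$, so ingressive maps are closed under composition. If $X\to Y$ is ingressive with cofiber $Z$, its pushout along $X\to X'$ has target an extension of $Z$ by $X'$ and cofiber $Z$, so it exists in the subcategory and is ingressive. Dual arguments apply to egressive maps and pullbacks. All these pushouts and pullbacks are computed in the stable $\infty$-category, where pushout squares and pullback squares coincide. Hence a pullback of an egressive map along an ingressive one is a pushout with parallel maps ingressive (same cofiber)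 and egressive (same fiber), and conversely. The exact sequences are the cofiber sequences with all terms in the subcategory. Therefore $\mathbb E(C,A)=T(C,A[1])$, and the natural extriangulated structure on $\mathscr C$ is the one inherited from $T$ as in Section 2: the $\mathfrak s$-triangles are the triangles $A\to B\to C\xrightarrow\delta A[1]$ of $T$ with terms in $\mathscr C$.

By (3), $\mathbb E(P,-)=0=\mathbb E(-,P)$, so $P$ is projective and injective.

**Notation.** For $W\in\mathcal W$ write $W$ for $(0,W)$; for $M\in\mathcal V$ write $M[1]$ for $(0,M[1])$. Then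
$$\mathscr C(P,W)=W,\qquad\mathscr C(P,M[1])=0,\qquad\mathbb E(M[1],W)=\mathrm{Hom}_\Lambda(M,W). \tag{4}$$
Let $\iota_W\in\mathbb E(W[1],W)=\mathrm{Hom}_\Lambda(W,W)$ be the class of $\mathrm{id}_W$; it is realized by $W\to0\to W[1]$. A short exact sequence $0\to N\to M\to Q\to0$ in $\mathcal V$ gives an $\mathfrak s$-triangle $N[1]\to M[1]\to Q[1]\dashrightarrow$.

## 6. Injective envelopes in $\mathscr C$ and the ambient extension $G_1$

**Lemma 5.** $\mathscr C$ has enough injectives, and all maps $\mu^n\colon\mathbb E^n(X,Y)\to T(X,Y[n])$, $n\ge0$, are isomorphisms. Consequently $G_1$ (Lemma 4) is an extension of $\mathbb E^{\ge0}$.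

*Proof.*

**Step 1.** *We embed an object in an injective one.* Let $(m,Y)\in\mathscr C$ and choose a monomorphism $H_1(Y)\to J$ with $J\in\mathcal V$ injective. Since $J$ is injective, $D(\Lambda)(Z,J[n])=\mathrm{Hom}(H_n(Z),J)$ for all $Z$. So the monomorphism comes from a map $Y\to J[1]$. Let $S$ be its cone. The homology sequence gives $H_2(S)=\ker(H_1(Y)\to J)=0$. It also shows that $H_1(S)$ is an extension of $H_0(Y)$ by $J/H_1(Y)$, hence lies in $\mathcal V$, and that $S$ has no other homology. So $S\in\mathscr C_q$, and $(m,Y)\to(m,J[1])\to(0,S)$ is part of an $\mathfrak s$-triangle.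

**Step 2.** *We check that the middle term is injective, in all degrees.* Let $n\ge1$ and $Z=(a,X)\in\mathscr C$. By (2), $T(P,P[n])=0$, $T(P,iJ[n+1])=0$, $T(iX,P[n])=0$, and $T(iX,iJ[n+1])=\mathrm{Hom}(H_{n+1}(X),J)=0$ because $n+1\ge2$. So
$$T(Z,(m,J[1])[n])=0\qquad(n\ge1). \tag{5}$$
For $n=1$ this says that $(m,J[1])$ is injective.

**Step 3.** *We shift degrees on both sides of $\mu^n$.* Let $n\ge2$; by induction $\mu^{n-1}$ is bijective for all pairs of objects (we know $n-1=1$). Let $Y,J',S'$ denote objects of $\mathscr C$ in an $\mathfrak s$-triangle $Y\to J'\to S'\overset\sigma\dashrightarrow$ as constructed. The sequence $\mathscr C(-,J')\to\mathscr C(-,S')\xrightarrow{\sigma_\sharp}\mathbb E(-,Y)\to\mathbb E(-,J')=0$ is exact. Apply the right exact functor $-\otimes_{\mathscr C}\mathbb E^{n-1}(X,-)$, using $\mathscr C(-,B)\otimes_{\mathscr C}\mathbb E^{n-1}(X,-)=\mathbb E^{n-1}(X,B)$. The result is an exact sequence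
$$\mathbb E^{n-1}(X,J')\to\mathbb E^{n-1}(X,S')\xrightarrow{\sigma_\sharp}\mathbb E^n(X,Y)\to0,$$
where the second map is $\theta\mapsto\sigma\otimes\theta$, since $f^*\sigma\otimes\theta=\sigma\otimes f_*\theta$. As $n-1\ge1$ and $J'$ is injective, $\mathbb E^{n-1}(X,J')=0$. So $\sigma_\sharp$ is bijective. By (5), $T(X,J'[n-1])=T(X,J'[n])=0$, so $\sigma[n-1]\circ-\colon T(X,S'[n-1])\to T(X,Y[n])$ is bijective. Since $\mu^n\sigma_\sharp=\sigma[n-1]\circ\mu^{n-1}$, the map $\mu^n$ is bijective. $\square$

## 7. A pairing on $F^{-1}(P,M[1])$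

In this section we attach to an element of degree $-1$ its values on homomorphisms $M\to W$. This reduces degree $-1$ to data in degree $0$, which is the same for all extensions.

Let $G$ be an extension of $\mathbb E^{\ge0}$. For $M\in\mathcal V$, $W\in\mathcal W$, $y\in G^{-1}(P,M[1])$ and $f\in\mathrm{Hom}_\Lambda(M,W)$ put
$$\langle y,f\rangle_G:=(\iota_W)_\sharp\,G^{-1}(P,f[1])(y)\in G^0(P,W)=\mathscr C(P,W)=W. \tag{6}$$
By (i) this is $(f[1]^*\iota_W)_\sharp\,y$, and $f[1]^*\iota_W=f$ in $\mathbb E(M[1],W)=\mathrm{Hom}_\Lambda(M,W)$. So $\langle y,f\rangle_G=f_\sharp\,y$.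

**Lemma 6.** The pairing has the following properties.

* (P1) It is biadditive.
* (P2) $\langle y,wf\rangle=w\langle y,f\rangle$ for $w\colon W\to W'$ in $\mathcal W$.
* (P3) $\langle G(m[1])y',f\rangle=\langle y',fm\rangle$ for $m\colon M'\to M$ in $\mathcal V$ and $y'\in G^{-1}(P,M'[1])$.
* (P4) $\langle\varphi(y),f\rangle_F=\langle y,f\rangle_G$ for a morphism $\varphi\colon G\to F$ of extensions that is the identity in degrees $\ge0$.
* (P5) For $y\in G_1^{-1}(P,M[1])=T(P,iM)=M$ one has $\langle y,f\rangle_{G_1}=f(y)$.
* (P6) $(\iota_W)_\sharp\colon G^{-1}(P,W[1])\to W$ is injective.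
* (P7) For an epimorphism $M\to Q$ in $\mathcal V$, the map $G^{-1}(P,M[1])\to G^{-1}(P,Q[1])$ is surjective.

*Proof.* (P1) $G^{-1}(P,-)$ is additive. (P2) In $\mathbb E(W[1],W')=\mathrm{Hom}_\Lambda(W,W')$ both $(w[1])^*\iota_{W'}$ and $w_*\iota_W$ equal $w$, so by (i) $(\iota_{W'})_\sharp G(P,w[1])=(w_*\iota_W)_\sharp=G^0(P,w)(\iota_W)_\sharp$. (P3) is functoriality of $G^{-1}(P,-)$. (P4) $\varphi$ is natural and commutes with $(\iota_W)_\sharp$, and $\varphi^0=\mathrm{id}$. (P5) In $G_1$ the map $f[1]$ acts by composition with $f$, and $(\iota_W)_\sharp$ is composition with $\iota_W[-1]=\mathrm{id}_W$. (P6) Apply (ii) to $W\to0\to W[1]$ and use $G^{-1}(P,0)=0$. (P7) If $N$ is the kernel, the next term in (ii) is $G^0(P,N[1])=\mathscr C(P,N[1])=0$. $\square$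

Let $L=\mathbb Z^{(\mathbb N)}$ have basis $(b_i)$, and let $\pi\colon L\to V$, $b_i\mapsto e_i$. Note $\mathrm{Hom}_\Lambda(L,\mathbb Z)=\mathbb Z^{\mathbb N}$ via $f\mapsto(f(b_i))_i$, and $\mathrm{Hom}_\Lambda(V,k)=V^*$. For $f\in\mathbb Z^{\mathbb N}$ and $h\in V^*$ the relation $qf=h\pi$ means $\bar f=h$; for each $h$ there is such an $f$.

**Lemma 7.** For every extension $G$ and every $y\in G^{-1}(P,V[1])$ there is $v_0\in V$ with $\langle y,h\rangle=h(v_0)$ for all $h\in V^*$.

*Proof.* By (P7), $y=G(\pi[1])z$ with $z\in G^{-1}(P,L[1])$. By (P1), $\lambda\colon f\mapsto\langle z,f\rangle$ is an additive map $\mathbb Z^{\mathbb N}\to\mathbb Z$. Let $v_0\in V$ be as in Lemma 2. Given $h$, choose $f$ with $qf=h\pi$. By (P3) and (P2), $\langle y,h\rangle=\langle z,h\pi\rangle=\langle z,qf\rangle=q\langle z,f\rangle=\bar f(v_0)=h(v_0)$. $\square$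

So in every extension, degree $-1$ at $V[1]$ sees only honest vectors of $V$.

## 8. The natural transformation $\eta^\xi$: proof of Theorem A(2)

This argument is valid in cases A and B. Natural transformations, in contrast to Lemma 7, do see $\xi$.

**Step 1.** *We define an element $\eta^\xi\in\mathbb E_{\mathrm I}^{-1}(P,V[1])=\mathrm{Nat}(\mathbb E(V[1],-),\mathscr C(P,-))$.* By (3), $\theta\in\mathbb E(V[1],(m,X))$ is an element of $D(\Lambda)(V,X)$ and induces $H_0(\theta)\colon V\to H_0(X)$, where $H_0(X)$ is finitely generated as an abelian group. With the notation of Lemma 1 put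
$$\eta^\xi(\theta)=\bigl(0,\;H_0(\theta)(\xi)\bigr)\in\Lambda^m\oplus H_0(X)=\mathscr C(P,(m,X)).$$
This is additive in $\theta$ by Lemma 1(2). For naturality, a morphism $(m,X)\to(m',X')$ has components $a\colon P^m\to P^{m'}$, $c\colon P^m\to iX'$ and $b\colon X\to X'$; there is no component $iX\to P^{m'}$ by (2). It sends $\theta$ to $b\theta$ and $(0,w)$ to $(0,H_0(b)w)$. By Lemma 1(2), $H_0(b\theta)(\xi)=H_0(b)(H_0(\theta)(\xi))$. So $\eta^\xi$ is natural. For $h\in V^*=\mathbb E(V[1],k)$, Lemma 1(3) gives $\eta^\xi_k(h)=\xi(h)$.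

**Step 2.** *$\eta^\xi$ is not in the image of $\mathbb E_{\mathrm I}^{-1}(P,L[1])\to\mathbb E_{\mathrm I}^{-1}(P,V[1])$.* Suppose that it is the image of $\zeta$ under $\pi[1]$, that is, $\eta^\xi=\zeta\circ(\pi[1])^*$. The map $\zeta_{\mathbb Z}\colon\mathbb Z^{\mathbb N}=\mathbb E(L[1],\mathbb Z)\to\mathscr C(P,\mathbb Z)=\mathbb Z$ is additive. For $qf=h\pi$, naturality of $\zeta$ with respect to $q\colon\mathbb Z\to k$ gives
$$\xi(h)=\eta^\xi_k(h)=\zeta_k(h\pi)=\zeta_k(q_*f)=q\,\zeta_{\mathbb Z}(f).$$
So $q\zeta_{\mathbb Z}(f)=\xi(\bar f)$ for all $f$, which contradicts Lemma 2.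

**Step 3.** *Conclusion.* For every extension $F$, the map $F^{-1}(P,L[1])\to F^{-1}(P,V[1])$ induced by $\pi[1]$ is surjective by (P7). For $\mathbb E_{\mathrm I}^{-1}(P,-)$ the corresponding map is not. Hence $F^{-1}(P,-)\not\cong\mathbb E_{\mathrm I}^{-1}(P,-)$. $\square$

Proposition C is not contradicted. Let us check in case B that $V[1]$ is not the end term of an $\mathfrak s$-triangle with projective middle term. Over $\mathbb Z$ every object of $D(\mathbb Z)$ is the sum of its shifted homology groups, so a projective $Q$ is isomorphic to $P^m\oplus W\oplus M[1]$, with each summand projective. For a free presentation $0\to K\to L'\to M\to0$ with $L'$ countable, $\mathrm{Ext}^1(M,K)=\mathbb E(M[1],K[1])=0$, so the sequence splits and $M$ is free. Since $\mathrm{Hom}(M,\mathbb Z)=\mathbb E(M[1],\mathbb Z)=0$, we get $M=0$. Similarly $\mathbb E(W,K)=\mathrm{Ext}^1(W,K)=0$ for $K\in\mathcal W$ shows that $W$ is free. Hence $\mathscr C(Q,V[1])=\mathscr C(P,V[1])^m\oplus\mathrm{Ext}^1(W,V)=0$. An $\mathfrak s$-triangle $A\to Q\to V[1]$ would thus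 have zero second map, so $A\cong Q\oplus iV$ in $T$, and $V$ would be a direct summand of $T(P,A)$. But $T(P,A)=\mathscr C(P,A)$ is a finitely generated group for $A\in\mathscr C$ (case B), while $V$ is not.

## 9. Twisting by $1+\xi$: proof of Theorem A(1)

Now we are in case A. Extensions exist by Lemma 5. In this case $V$ is an ideal of $\Lambda$, so it acts on modules, and $\xi$ can act on all $W\in\mathcal W$. This gives an automorphism of $\mathscr C$ that is invisible to $\mathbb E$. Twisting $G_1$ by it produces a second extension $G_2$, and no extension can receive both.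

**Step 1.** *We let $\xi$ act on $\mathcal W$.* For $W\in\mathcal W$ let $\rho_W\colon V\to\mathrm{End}_{\mathbb Z}(W)$ be the action. The group $\mathrm{End}_{\mathbb Z}(W)$ is finitely generated (a surjection $\mathbb Z^r\to W$ embeds it in $W^r$). Put $\xi_W:=\rho_W(\xi)$, in the notation of Lemma 1. By definition $\xi_W$ is multiplication by some $v\in V$, and by Lemma 1(1) one $v$ serves for finitely many $W$ simultaneously. As $\Lambda$ is commutative, $\xi_W$ is $\Lambda$-linear. For a $\Lambda$-linear map $W\to W'$ choose one $v$ for both modules; then $\xi$ commutes with the map. Also $\xi_W^2=0$, since $v^2=0$. So $u_W:=1+\xi_W$ is a natural $\Lambda$-linear automorphism of $W$, with inverse $1-\xi_W$.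

Two values. If $W$ is a trivial module, then $\rho_W=0$ and $\xi_W=0$. For $0\ne h\in V^*$, the subspace $\ker h\subset V$ is an ideal of $\Lambda$. Put $W_h=\Lambda/\ker h\in\mathcal W$, let $g_h\colon\Lambda\to W_h$ be the projection, $j_0\colon V\to\Lambda$ the inclusion, and $j\colon k\to W_h$ the injective $\Lambda$-linear map with $jh=g_hj_0$. An element $v\in V$ acts on the class of $(n,w)\in\mathbb Z\oplus V$ by sending it to the class of $nv$, so $\ker\rho_{W_h}=\ker h$. Choose one $v$ for $\rho_{W_h}$ and $h$ by Lemma 1(1); then $h(v)=\xi(h)$ and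
$$\xi_{W_h}(g_h(1))=g_h(v)=j(h(v))=j(\xi(h)). \tag{7}$$

**Step 2.** *We define an automorphism $\Phi$ of $\mathscr C$.* By (2), morphisms $(n,X)\to(m,Y)$ are triples $(a,c,b)$ with $a\in\mathrm{Mat}_{m\times n}(\Lambda)$, $c\in H_0(Y)^n$ and $b\in D(\Lambda)(X,Y)$, and composition is $(a',c',b')(a,c,b)=(a'a,\;c'a+b'c,\;b'b)$. Put
$$\Phi=\mathrm{id}\text{ on objects},\qquad\Phi(a,c,b)=(a,\,u_{H_0(Y)}c,\,b).$$
Since $u$ is $\Lambda$-linear, $u(c'a)=u(c')a$; since it is natural, $u(b'c)=b'u(c)$. So $\Phi$ is a functor. It is additive, and an automorphism because each $u_W$ is one.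

**Step 3.** *$\Phi$ does not change the action on $\mathbb E$ and preserves $\mathfrak s$-triangles.* By (3), a class $\delta$ has only a component $iX\to iY[1]$, and groups $T(P,iY[1])$ vanish. So $(a,c,b)$ acts on $\mathbb E$ only through $b$, and
$$\Phi(f)_*\delta=f_*\delta,\qquad\Phi(f)^*\delta=f^*\delta. \tag{8}$$
Each $\delta$ has a realization $(x_0,y_0)$ as described after (3), a direct sum of three triangles, in which the $c$-components of $x_0,y_0$ vanish; so $\Phi x_0=x_0$ and $\Phi y_0=y_0$. Any other realization is $(\beta x_0,y_0\beta^{-1})$ with an isomorphism $\beta$, and $\Phi$ sends it to $(\Phi(\beta)x_0,y_0\Phi(\beta)^{-1})$, again a realization of $\delta$.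

**Step 4.** *We construct $G_2$.* Let $\Phi^*G_1$ have the same groups and connecting maps as $G_1$, with a morphism $f$ acting as $G_1(\Phi f)$. It is a bivariant $\delta$-functor. For (i), $(a_*\delta)_\sharp=(\Phi(a)_*\delta)_\sharp=G_1(-,\Phi a)\delta_\sharp$ by (8), and similarly for the other three formulas. For (ii), $(\Phi x,\Phi y,\delta)$ is an $\mathfrak s$-triangle if $(x,y,\delta)$ is. The connecting maps are natural, and (iii) is unchanged. Now transport this structure along the bijection $\Phi\colon\mathscr C(X,Y)\to\mathscr C(X,Y)=(\Phi^*G_1)^0(X,Y)$ in degree $0$, and along identities in all other degrees. Call the result $G_2$.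

As $\Phi(gfh)=\Phi(g)\Phi(f)\Phi(h)$, we have $G_2^0=\mathscr C(-,-)$ as a bifunctor. For $n\ge1$, morphisms act on $\mathbb E^n$ through their action on the first and the last factor $\mathbb E$, so by (8) $G_2^n=\mathbb E^n$ as bifunctors; the connecting maps between these degrees are the canonical ones. In degree $0$, $\delta_\sharp(f)=\Phi(f)^*\delta=f^*\delta$ and $\delta^\sharp(g)=\Phi(g)_*\delta=g_*\delta$. So $G_2$ is an extension of $\mathbb E^{\ge0}$. Its connecting maps from degree $-1$ to degree $0$ are those of $G_1$ followed by $\Phi^{-1}$.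

**Step 5.** *The pairing of $G_2$.* A morphism $f[1]\colon M[1]\to W[1]$ is fixed by $\Phi$, since it has no $c$-component. So for $y\in G_2^{-1}(P,M[1])=M$ and $f\in\mathrm{Hom}_\Lambda(M,W)$, (6), (P5) and the description of the connecting maps give
$$\langle y,f\rangle_{G_2}=u_W^{-1}f(y). \tag{9}$$

**Step 6.** *The contradiction.* Suppose that $F$ is universal, with morphisms $\varphi\colon G_1\to F$ and $\psi\colon G_2\to F$ that are the identity in degrees $\ge0$. Consider $1\in\Lambda=G_1^{-1}(P,\Lambda[1])=G_2^{-1}(P,\Lambda[1])$ and put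
$$a:=\varphi(1)-\psi(1)\in F^{-1}(P,\Lambda[1]).$$
First we push $a$ into $V[1]$. Let $\varepsilon\colon\Lambda\to\Lambda/V=\mathbb Z$. Since $\xi_{\mathbb Z}=0$, (P4), (P5) and (9) give $\langle a,\varepsilon\rangle=\varepsilon(1)-u_{\mathbb Z}^{-1}\varepsilon(1)=0$. So $(\iota_{\mathbb Z})_\sharp F(\varepsilon[1])a=0$, and $F(\varepsilon[1])a=0$ by (P6). By exactness for the $\mathfrak s$-triangle $V[1]\xrightarrow{j_0[1]}\Lambda[1]\xrightarrow{\varepsilon[1]}\mathbb Z[1]\dashrightarrow$, there is $y\in F^{-1}(P,V[1])$ with $a=F(j_0[1])y$. Let $v_0\in V$ be the vector of Lemma 7 for $y$.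

Now let $0\ne h\in V^*$ and compute $\langle a,g_h\rangle$ twice. By (P3), (P2) and Lemma 7,
$$\langle a,g_h\rangle=\langle y,g_hj_0\rangle=\langle y,jh\rangle=j\langle y,h\rangle=j(h(v_0)).$$
By (P4), (P5), (9) and (7),
$$\langle a,g_h\rangle=g_h(1)-u_{W_h}^{-1}g_h(1)=g_h(1)-\bigl(g_h(1)-j(\xi(h))\bigr)=j(\xi(h)).$$
As $j$ is injective, $\xi(h)=h(v_0)$ for all $h\ne0$, and trivially for $h=0$. So $\xi=\mathrm{ev}_{v_0}$, contrary to the choice of $\xi$. Hence there is no universal extension. Together with Section 8 this proves Theorem A, and the conjecture is false. $\blacksquare$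

## 10. Over $\Lambda=\mathbb Z$ the extension $G_1$ is universal: proof of Theorem B

Now we are in case B; write $\mathscr C_0=\mathscr C$ and $F:=G_1$. By Lemma 5 the category $\mathscr C_0$ has enough injectives, $P$ is injective, and by Section 8 no extension satisfies $F^{-1}(P,-)\cong\mathbb E_{\mathrm I}^{-1}(P,-)$. It remains to show that $F$ is universal.

### 10.1. Objects, morphisms and $F^{-1}$

Since $\mathbb Z$ has global dimension $1$, every object of $\mathscr C$ is isomorphic to some $P^m\oplus W\oplus M[1]$ with $W\in\mathcal W$, $M\in\mathcal V$. I say that $P$, $W$, $M[1]$ are the three types. Put $H_1(B):=T(P,B[-1])$, so that $H_1(P)=H_1(W)=0$ and $H_1(M[1])=M$. By (2) and the vanishing of negative Ext groups, there are no nonzero morphisms $W\to P$, $M[1]\to P$, $M[1]\to W$, $P\to M[1]$; and $\mathscr C(M[1],B)=\mathrm{Hom}(M,H_1(B))$.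

For $X,Y\in\mathscr C_q$ the group $D(\mathbb Z)(X,Y[-n])$ is $\mathrm{Hom}(H_0X,H_1Y)$ for $n=1$ and $0$ for $n\ge2$, as one sees on the summands $H_0$ and $H_1[1]$. Together with (2) this gives $F^{-n}=0$ for $n\ge2$ and natural isomorphisms
$$F^{-1}(A,B)\cong\mathrm{Hom}(\mathscr C(P,A),H_1(B)),\qquad\theta\mapsto(c\mapsto\theta c). \tag{10}$$
Indeed, on types: for $A=P$ both sides are $H_1(B)$; for $A=W$ both are $\mathrm{Hom}(W,H_1(B))$; for $A=M[1]$ both are $0$. Finally, for an $\mathfrak s$-triangle $A\to B\to C$ the map $H_1(A)\to H_1(B)$ is injective, since $T(P,C[-2])=0$.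

Let $G$ be any extension of $\mathbb E^{\ge0}$.

### 10.2. Uniqueness

Let $\varphi\colon G\to F$ be a morphism that is the identity in degrees $\ge0$. Put $\tau_B=\varphi^{-1}_{P,B}\colon G^{-1}(P,B)\to H_1(B)$. By (10) and naturality in $A$,
$$\varphi^{-1}_{A,B}(y)(c)=\tau_B\bigl(G^{-1}(c,B)y\bigr)\qquad(c\in\mathscr C(P,A)), \tag{11}$$
so $\tau$ determines $\varphi^{-1}$; and $\varphi^n=0$ for $n\le-2$. By naturality and additivity $\tau$ is determined by the maps $\tau_M:=\tau_{M[1]}$, because $H_1(P)=H_1(W)=0$. If $M=L'$ is free, then by (P5) and (P4) $f(\tau_{L'}(z))=\langle z,f\rangle_G$ for all $f\colon L'\to\mathbb Z$, which determines $\tau_{L'}(z)$. For general $M$ choose an epimorphism $L'\to M$ with $L'$ countable free; since $G^{-1}(P,L'[1])\to G^{-1}(P,M[1])$ is onto by (P7), $\tau_M$ is determined by $\tau_{L'}$.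

### 10.3. Construction of $\tau$

**Step 1.** *Free groups.* Let $L'$ be countable free with basis $(b_i)$, and $z\in G^{-1}(P,L'[1])$. The map $f\mapsto\langle z,f\rangle$ on $\mathrm{Hom}(L',\mathbb Z)$ is additive. By Specker (trivially if the rank is finite) it is $\sum n_if(b_i)$, a finite sum. So there is a unique $\tau_{L'}(z)=\sum n_ib_i\in L'$ with $\langle z,f\rangle=f(\tau_{L'}(z))$ for all $f$. It is additive in $z$. It is natural by (P3): for $m\colon L'\to L''$, $f(\tau_{L''}(G(m[1])z))=\langle z,fm\rangle=fm(\tau_{L'}(z))$ for all $f$.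

**Step 2.** *All $M\in\mathcal V$.* Take $0\to K\to L'\xrightarrow{\pi'}M\to0$ with $L'$ countable free; then $K$ is countable free. The sequence $G^{-1}(P,K[1])\to G^{-1}(P,L'[1])\to G^{-1}(P,M[1])\to\mathscr C(P,K[1])=0$ is exact, so $\tau_K$ and $\tau_{L'}$ induce a unique $\tau_M\colon G^{-1}(P,M[1])\to M$ with $\tau_MG(\pi'[1])=\pi'\tau_{L'}$. Let $m\colon M\to M_1$ and lift it to a map $l\colon L'\to L_1'$ of presentations, with $\pi_1'l=m\pi'$. Then
$$\tau_{M_1}G(m[1])G(\pi'[1])z=\tau_{M_1}G(\pi_1'[1])G(l[1])z=\pi_1'\tau_{L_1'}G(l[1])z=\pi_1'l\,\tau_{L'}z=m\,\tau_MG(\pi'[1])z,$$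
and $G(\pi'[1])$ is onto. So $\tau_M$ is natural in $M$; the case $m=\mathrm{id}$ shows that it does not depend on the presentation.

**Step 3.** *All objects.* Set $\tau=0$ on $P$ and on each $W$, and extend additively. Naturality has to be checked for morphisms between types. If the target is $P$ or $W$, the group $H_1$ of the target is $0$. Morphisms $P\to M[1]$ are zero, and morphisms $M[1]\to M'[1]$ were treated in Step 2. Let $a\colon W\to M[1]$ and $w\in G^{-1}(P,W)$; we must show $\tau_M(G(a)w)=0$. The class $a\in\mathrm{Ext}^1(W,M)$ gives a short exact sequence $0\to M\xrightarrow xM'\to W\to0$ with $x[1]\circ a=0$. So $x(\tau_M(G(a)w))=\tau_{M'}(G(x[1])G(a)w)=0$, and $x$ is injective. Thus $\tau$ is natural on $\mathscr C$.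

**Step 4.** *$\tau$ computes the pairing.* For $y\in G^{-1}(P,M[1])$, $W\in\mathcal W$ and $f\colon M\to W$,
$$\langle y,f\rangle=f(\tau_My). \tag{12}$$
Write $y=G(\pi'[1])z$ with $\pi'\colon L'\to M$ epi, $L'$ countable free. Choose a surjection $r\colon\mathbb Z^s\to W$ and $g\colon L'\to\mathbb Z^s$ with $f\pi'=rg$. Applying the coordinate projections of $\mathbb Z^s$ and (P2), Step 1 gives $\langle z,g\rangle=g(\tau_{L'}z)$. So
$$\langle y,f\rangle=\langle z,f\pi'\rangle=\langle z,rg\rangle=r\langle z,g\rangle=rg(\tau_{L'}z)=f\pi'(\tau_{L'}z)=f(\tau_My).$$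

### 10.4. Construction of $\varphi$

Define $\varphi^{-1}$ by (11) via (10), $\varphi^n=\mathrm{id}$ for $n\ge0$ and $\varphi^n=0$ for $n\le-2$. The right side of (11) is additive in $c$, and natural in $A$ and in $B$, so these are natural transformations. For $A=P$ we have $\varphi^{-1}_{P,B}=\tau_B$. It remains to check the connecting morphisms $-2\to-1$ and $-1\to0$; in the other degrees the maps are identities or the targets in $F$ are $0$.

**Step 1.** *Degree $-2\to-1$: we show that $\varphi^{-1}$ kills the image of the connecting maps.* Let $\delta\in\mathbb E(C,A')$ be realized by $A'\to B\to C$, and $w\in G^{-2}(A,C)$. Then $\delta_\sharp w\in\ker(G^{-1}(A,A')\to G^{-1}(A,B))$. By naturality $\varphi(\delta_\sharp w)\in\ker(F^{-1}(A,A')\to F^{-1}(A,B))$, which is the image of $F^{-2}(A,C)=0$. In the same way, for $w\in G^{-2}(A',B_1)$ one has $\varphi(\delta^\sharp w)\in\ker(F^{-1}(C,B_1)\to F^{-1}(B,B_1))=0$.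

**Step 2.** *The element $1'$: we compare $G$ and $F$ on $(W,W[1])$, using compatibility (iii).* From $W\to0\to W[1]$ and (ii), $\iota_W^\sharp\colon G^{-1}(W,B)\to\mathscr C(W[1],B)$ is bijective. Let $1'_G\in G^{-1}(W,W[1])$ be the element with $\iota_W^\sharp1'_G=\mathrm{id}_{W[1]}$. By (iii) with $\delta=\rho=\iota_W$,
$$\bigl((\iota_W)_\sharp1'_G\bigr)_*\iota_W=\iota_W^\sharp(\iota_W)_\sharp1'_G=(\iota_W)_\sharp\iota_W^\sharp1'_G=(\iota_W)_\sharp(\mathrm{id}_{W[1]})=\iota_W .$$
Since $g_*\iota_W=g$ in $\mathbb E(W[1],W)=\mathrm{Hom}(W,W)$ for $g\in\mathscr C(W,W)$, we get $(\iota_W)_\sharp1'_G=\mathrm{id}_W$. By (11), (12) with $f=\mathrm{id}_W$, and naturality of $(\iota_W)_\sharp$ in the first variable, for $c\in\mathscr C(P,W)=W$: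
$$\varphi(1'_G)(c)=\tau_W(G(c)1'_G)=\langle G(c)1'_G,\mathrm{id}_W\rangle=(\iota_W)_\sharp G(c)1'_G=((\iota_W)_\sharp1'_G)\circ c=c.$$
Run the same computation for $G=F$. There, by (P5), the construction gives $\tau_{L'}=\mathrm{id}$ for free $L'$, hence $\tau_M=\mathrm{id}$ for all $M$, and $\varphi=\mathrm{id}$. So $1'_F(c)=c$, and by (10) $\varphi(1'_G)=1'_F$.

Let $y\in G^{-1}(W,B)$ and $f=\iota_W^\sharp y\in\mathscr C(W[1],B)$. Then $\iota_W^\sharp G(W,f)1'_G=f\circ\iota_W^\sharp1'_G=f=\iota_W^\sharp y$, so $y=G(W,f)1'_G$. Hence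
$$\iota_W^\sharp\varphi(y)=\iota_W^\sharp F(W,f)1'_F=f=\iota_W^\sharp y. \tag{13}$$

**Step 3.** *$\delta^\sharp\colon-1\to0$.* Let $\delta\in\mathbb E(A',A)$ and $y\in G^{-1}(A,B)$; we need $\delta^\sharp\varphi(y)=\delta^\sharp y$ in $\mathscr C(A',B)$. Decompose $A$ and $A'$ into types; by Lemma 3 and (i) it suffices to treat the components of $\delta$. So let $A,A'$ be of one of the types.

* If $A=P$ or $A'=P$, then $\delta=0$ and both sides vanish.
* If $A=W$, then $\mathbb E(A',W)=T(A',W[1])=\mathscr C(A',W[1])$; let $d\colon A'\to W[1]$ correspond to $\delta$. Then $\delta=d^*\iota_W$, so $\delta^\sharp$ is $\iota_W^\sharp$ followed by composition with $d$, and the claim follows from (13).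
* If $A=M[1]$, then $\varphi(y)=0$ by (10), and we need $\delta^\sharp y=0$. If $A'=W'$, then $\mathbb E(W',M[1])=\mathrm{Ext}^2(W',M)=0$. If $A'=M'[1]$, then $\delta\in\mathrm{Ext}^1(M',M)$ is realized by $M[1]\to M''[1]\to M'[1]$ with $M''\to M'$ onto, and (ii) gives $\delta^\sharp y\in\ker(\mathrm{Hom}(M',H_1B)\to\mathrm{Hom}(M'',H_1B))=0$.

**Step 4.** *$\rho_\sharp\colon-1\to0$.* Let $\rho\in\mathbb E(B,Z)$ and $y\in G^{-1}(A,B)$; we need $\rho_\sharp\varphi(y)=\rho_\sharp y$ in $\mathscr C(A,Z)$. By naturality in $A$ let $A$ be of one of the types.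

* $A=W$. The map $\mathscr C(W,Z)\to\mathbb E(W[1],Z)$, $g\mapsto g_*\iota_W=g[1]$, is injective. By (iii) in $G$ and in $F$, and (13),
$$(\rho_\sharp y)_*\iota_W=\iota_W^\sharp\rho_\sharp y=\rho_\sharp\iota_W^\sharp y=\rho_\sharp\iota_W^\sharp\varphi(y)=(\rho_\sharp\varphi(y))_*\iota_W,$$
where $\rho_\sharp$ from degree $0$ to degree $1$ is the same for $G$ and $F$. So $\rho_\sharp y=\rho_\sharp\varphi(y)$.
* $A=M[1]$. Then $\varphi(y)=0$. If $Z\to B'\to B$ realizes $\rho$, then $\rho_\sharp y\in\ker(\mathrm{Hom}(M,H_1Z)\to\mathrm{Hom}(M,H_1B'))=0$, as $H_1(Z)\to H_1(B')$ is injective.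
* $A=P$. Here $\varphi(y)=\tau_B(y)$. By Lemma 3 and (i) let $B$ and $Z$ be of one of the types. If $B=P$ or $Z=P$, then $\rho=0$. If $Z=M'[1]$, the target $\mathscr C(P,Z)$ is $0$. Let $Z=W'$. If $B=W$, then $\rho\in\mathrm{Ext}^1(W,W')$ is realized by a short exact sequence $W'\hookrightarrow W''\to W$, so $\rho_\sharp y\in\ker(W'\to W'')=0$, while $\tau_B(y)\in H_1(W)=0$. If $B=M[1]$, then $\rho=f\colon M\to W'$, and by (6), (12) and (P5)
$$\rho_\sharp y=\langle y,f\rangle_G=f(\tau_My)=\langle\tau_My,f\rangle_F=\rho_\sharp\tau_M(y).$$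

So $\varphi$ is a morphism of bivariant $\delta$-functors, the identity in degrees $\ge0$, and by 10.2 it is the only one. Hence $F=G_1$ is universal, and Theorem B is proved. $\blacksquare$

## 11. Opposite categories, and enough projectives together with enough injectives

**Remark 1.** The opposite of an exact $\infty$-category is exact. Passing to $\mathscr C^{\mathrm{op}}$, with $\mathbb E^{\mathrm{op}}(A,C)=\mathbb E(C,A)$ and $F^n$ replaced by $(A,B)\mapsto F^n(B,A)$, exchanges $\delta_\sharp$ with $\delta^\sharp$; condition (iii) is symmetric, as it carries no sign. It exchanges projectives with injectives. It also exchanges $\mathbb E_{\mathrm I}$ with $\mathbb E_{\mathrm{II}}$, because $\mathrm{Nat}(\mathbb E^n_{\mathrm{op}}(Y,-),\mathscr C^{\mathrm{op}}(X,-))=\mathrm{Nat}(\mathbb E^n(-,Y),\mathscr C(-,X))$. So for $\mathscr C$ of Theorem A, $\mathscr C^{\mathrm{op}}$ is a topological category with enough projectives that has no universal extension of $\mathbb E^{\ge0}$ and for which the $\mathbb E_{\mathrm{II}}$-statement fails. Thus neither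 enough injectives alone nor enough projectives alone rescues the conjecture.

**Remark 2.** Let $\mathscr C$ have both enough projectives and enough injectives, and let $F$ be an extension of $\mathbb E^{\ge0}$. By Proposition C, $F^{-n}(I,-)\cong\mathbb E_{\mathrm I}^{-n}(I,-)$ for all injective $I$ and all $n>0$ if and only if $F^{-n}(I,Q)=0$ for all injective $I$, projective $Q$ and $n>0$. By its dual, $F^{-n}(-,Q)\cong\mathbb E_{\mathrm{II}}^{-n}(-,Q)$ for all projective $Q$ and all $n>0$ if and only if the same groups vanish. So the "moreover" statement for $F$ is equivalent to the single condition $F^{-n}(I,Q)=0$ for all injective $I$, projective $Q$ and $n>0$. Whether a universal extension exists under this stronger hypothesis, which is not part of the conjecture, is not settled here.
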